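\title{A symmetric algebra of period four with an infinite mutation class}

\begin{abstract}
Over every algebraically closed field we construct a symmetric algebra of dimension $294$ with $16$ simple modules which has period $4$ as a bimodule over itself and whose iterated silting mutations have unbounded dimension. This disproves the conjecture that the mutation class of a symmetric periodic algebra is finite. The algebra is given by a quiver with a cubic potential, and it is the Segre product of the preprojective algebra of type $D_4$ with its opposite. Its mutations follow the preprojective component of the wild quiver $K_{3,3}$. The argument also gives a general criterion for a symmetric algebra to have an infinite mutation class.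
\end{abstract}

\section{The problem and the result}\label{sec:intro}

\subsection{Periodic algebras and mutation}
Let $K$ be an algebraically closed field and $D=\operatorname{Hom}_K(-,K)$. Modules are finite-dimensional right modules. Let $\Lambda\cong KQ/I$ be a basic, connected, finite-dimensional algebra with Gabriel quiver $Q$, vertex set $Q_0$ and $n=|Q_0|$. Let $e_x$ be the primitive idempotent at $x\in Q_0$ and $P_x=e_x\Lambda$. Paths are composed from left to right, so $e_x\Lambda e_y$ is spanned by paths from $x$ to $y$, and $\operatorname{Hom}_\Lambda(P_x,P_y)=e_y\Lambda e_x$, acting by left multiplication.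

The algebra $\Lambda$ is \emph{symmetric} if there is a linear form $\Theta\colon\Lambda\to K$ such that $(\lambda,\mu)\mapsto\Theta(\lambda\mu)$ is symmetric and nondegenerate. It is \emph{periodic} if $\Omega^d_{\Lambda^e}(\Lambda)\cong\Lambda$ for some $d\ge1$, where $\Lambda^e=\Lambda^{op}\otimes_K\Lambda$, so that $\Lambda^e$-modules are $\Lambda$-bimodules, and $\Omega$ is the kernel of a projective cover. The least such $d$ is the \emph{period}.

Let $\mathcal K^b_\Lambda=K^b(\operatorname{proj}\Lambda)$ be the bounded homotopy category of finitely generated projective modules. A complex $T$ that generates $\mathcal K^b_\Lambda$ as a thick subcategory is \emph{silting} if $\operatorname{Hom}(T,T[m])=0$ for $m>0$, and \emph{tilting} if this holds for all $m\ne0$. It is \emph{basic} if it is a sum of $n$ pairwise non-isomorphic indecomposable objects. A map $g\colon X\to Y'$ with $Y'\in\operatorname{add}Y$ is a \emph{left $\operatorname{add}Y$-approximation} if every map from $X$ to an object of $\operatorname{add}Y$ factors through $g$, and it is \emph{minimal}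 if every endomorphism $h$ of $Y'$ with $hg=g$ is invertible. Let $T=X\oplus Y$ be a basic silting complex with $X$ indecomposable, and let $X\xrightarrow{g}Y'\to X'\to X[1]$ be a triangle with $g$ a minimal left $\operatorname{add}Y$-approximation. We use the following standard facts.
\begin{itemize}
\item[(M1)] $X'$ is indecomposable and unique up to isomorphism, and the \emph{left mutation} $\mu_X(T):=X'\oplus Y$ is a basic silting complex.
\item[(M2)] If $X''$ is the cone of any left $\operatorname{add}Y$-approximation of $X$, minimal or not, then $\operatorname{add}(X''\oplus Y)=\operatorname{add}\mu_X(T)$.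
\item[(M3)] If $\Lambda$ is symmetric, then $\operatorname{Hom}(X,Y)\cong D\operatorname{Hom}(Y,X)$ for all $X,Y\in\mathcal K^b_\Lambda$, so silting complexes are tilting. The endomorphism algebra of a basic tilting complex is again basic, connected and symmetric.
\item[(M4)] If $T$ is a tilting complex and $\Gamma=\operatorname{End}(T)$, there is a triangle equivalence $\mathcal K^b_\Gamma\to\mathcal K^b_\Lambda$ sending $\Gamma$ to $T$.
\item[(M5)] The Euler form $\chi(X,Y)=\sum_m(-1)^m\dim\operatorname{Hom}(X,Y[m])$ is bilinear on $K_0(\mathcal K^b_\Lambda)$, the free abelian group on the classes $[P_x]$, and $\chi(P_x,P_y)=\dim e_y\Lambda e_x$. For summands $X,Y$ of a tilting complex, $\dim\operatorname{Hom}(X,Y)=\chi(X,Y)$.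
\end{itemize}

Let $\Lambda$ be symmetric and $x\in Q_0$. The \emph{mutation of $\Lambda$ at $x$} is $\mu_x(\Lambda):=\operatorname{End}(\mu_{P_x}(\Lambda))$, where $\Lambda$ is viewed as a complex in degree $0$. By (M3) it is a symmetric algebra, derived equivalent to $\Lambda$. Its vertices are labeled by $Q_0$, the new summand receiving the label $x$, so mutations can be iterated. The \emph{mutation class} $\mu_\bullet(\Lambda)$ is the set of isomorphism classes of the algebras $\mu_{x_r}(\cdots\mu_{x_1}(\Lambda)\cdots)$, for all finite sequences of vertices, $r\ge0$. A triangle equivalence preserves approximations and cones, so (M4) lets us iterate inside the single category $\mathcal K^b_\Lambda$: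
\begin{equation}\label{eq:iterate}
\mu_x(\operatorname{End}(T))\cong\operatorname{End}(\mu_{T_x}(T))\quad\text{for every basic tilting complex } T=\textstyle\bigoplus_{x\in Q_0}T_x .
\end{equation}
The problem comes from \cite{Sk}.

\medskip\noindent
\textbf{Conjecture.} \emph{The mutation class of a symmetric periodic algebra is finite.}

\subsection{Why one would expect a finite class}
If $n=1$, then $Y=0$, the approximation is $\Lambda\to0$, its cone is $\Lambda[1]$, and $\mu_\bullet(\Lambda)$ has one element. This covers $\Lambda=K[x]/(x^m)$, $m\ge2$, which is periodic: in $\Lambda^e=K[x,y]/(x^m,y^m)$ multiplication by $x-y$ has cokernel $\Lambda$, so its kernel has dimension $m$, and the kernel contains the copy of $\Lambda$ spanned by the independent elements $x^k\sum_ix^iy^{m-1-i}$, $0\le k<m$; hence $\Omega^2_{\Lambda^e}(\Lambda)\cong\Lambda$.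

In general, periodicity forbids growth in resolutions. Tensoring the bimodule sequence $0\to\Lambda\to\mathbb P_{d-1}\to\dots\to\mathbb P_0\to\Lambda\to0$, which splits as a sequence of left modules, with a simple module $S$ gives an exact sequence from $S$ to $S$ whose middle terms are projective, hence injective. So $S$ has a periodic injective resolution. A single mutation is a step of such a resolution. Indeed, let $S_x$ be the socle of $P_x$, assume that $Q$ has no loop at $x$, and let $P_x/S_x\to E$ be an injective envelope. Then $\operatorname{Hom}(S_x,P_x/S_x)\cong\operatorname{Ext}^1(S_x,S_x)=0$, so $P_x$ is not a summand of $E$; and every map $P_x\to P_y$ with $y\neq x$ kills $S_x$, so it extends to $E$. Thus the approximation of $P_x$ is the first differential in the minimal injective resolution $0\to S_x\to P_x\to E\to\cdots$. One would therefore guess that iterated mutation inherits the boundedness of these resolutions.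

The guess is wrong. When one mutates at several vertices in turn, the complexes are governed not by the resolution of one simple module but by the part of $\Lambda$ that joins these vertices, and this part can be a wild hereditary algebra even though $\Lambda$ is periodic.

\subsection{The counterexample}\label{ss:example}
The indices $i,j,k$ always run over $\{1,2,3\}$. Let $Q$ be the quiver with the $16$ vertices $(u,v)$, $u,v\in\{0,1,2,3\}$, and the $33$ arrows
\[
\alpha_i^v\colon(0,v)\to(i,v),\qquad \beta_j^u\colon(u,j)\to(u,0),\qquad \gamma_{ij}\colon(i,0)\to(0,j).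
\]
Write $A_i=(i,0)$, $B_j=(0,j)$, $Z=(0,0)$, $C_{ij}=(i,j)$; see Figure~\ref{fig:Q}. Let
\[
W=\sum_{i,j}\gamma_{ij}\bigl(\alpha_i^j\beta_j^i-\beta_j^0\alpha_i^0\bigr),
\]
and let $\Lambda=KQ/J$, where $J$ is generated by the cyclic derivatives of $W$ (recalled in Section~\ref{sec:period}), that is, by
\begin{equation}\label{eq:rel}
\alpha_i^j\beta_j^i-\beta_j^0\alpha_i^0,\qquad \beta_j^i\gamma_{ij},\qquad \gamma_{ij}\alpha_i^j,\qquad \sum_i\alpha_i^0\gamma_{ij},\qquad \sum_j\gamma_{ij}\beta_j^0 .
\end{equation}

\begin{figure}[ht]
\centering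
\begin{tikzpicture}
\node (B) at (0,2.2) {$B_j$};
\node (C) at (3.2,2.2) {$C_{ij}$};
\node (Z) at (0,0) {$Z$};
\node (A) at (3.2,0) {$A_i$};
\draw[->] (B) -- node[above] {$\alpha_i^j$} (C);
\draw[->] (Z) -- node[below] {$\alpha_i^0$} (A);
\draw[->] (B) -- node[left] {$\beta_j^0$} (Z);
\draw[->] (C) -- node[right] {$\beta_j^i$} (A);
\draw[->,thick] (A) -- node[above right] {$\gamma_{ij}$} (B);
\end{tikzpicture}
\caption{The quiver $Q$ is the union of nine such squares, $i,j\in\{1,2,3\}$, glued along equally named vertices and arrows. The potential $W$ is the sum over all squares of the upper triangle minus the lower triangle. The nine diagonals form the complete bipartite quiver $K_{3,3}$.}\label{fig:Q}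
\end{figure}

\begin{theorem}\label{thm:main}
Let $K$ be any algebraically closed field and let $\Lambda$ be the algebra above.
\begin{enumerate}
\item[(1)] $\Lambda$ is a basic connected symmetric algebra and $\dim\Lambda=294$.
\item[(2)] $\Omega^4_{\Lambda^e}(\Lambda)\cong\Lambda$, and the period of $\Lambda$ is exactly $4$.
\item[(3)] Mutate $\Lambda$ successively at $B_1,B_2,B_3,A_1,A_2,A_3,B_1,B_2,\dots$, and let $\Lambda_t$ be the algebra obtained after $3t$ mutations. Then
\[
\dim\Lambda_t=18\,\ell_t^2+72\,\ell_t+78,\qquad \ell_0=2,\quad \ell_1=3,\quad \ell_{t+2}=3\ell_{t+1}-\ell_t .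
\]
\end{enumerate}
The numbers $\ell_t$ increase strictly, so the $\Lambda_t$ are pairwise non-isomorphic, $\mu_\bullet(\Lambda)$ is infinite, and the conjecture is false.
\end{theorem}

Section~\ref{sec:hand} carries out the first six mutations by hand. Parts (1) and (2) are proved in Sections~\ref{sec:segre} and~\ref{sec:period}. Section~\ref{sec:prep} treats symmetric algebras, periodic or not, that contain a hereditary subalgebra in a suitable position, and gives a criterion for an infinite mutation class (Theorem~\ref{thm:crit}). Section~\ref{sec:K33} applies this to $\Lambda$, and Section~\ref{sec:dim} proves part (3).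

\section{The first six mutations}\label{sec:hand}

We take part (1) of Theorem~\ref{thm:main} for granted here; in particular $\operatorname{rad}\Lambda$ is spanned by the paths of positive length. Everything in this section rests on the arrows that end at $B_j$ and at $A_k$.

\begin{lemma}\label{lem:arrows}
\begin{enumerate}
\item[(a)] $(\operatorname{rad}\Lambda)e_{B_j}=\sum_i\Lambda\gamma_{ij}$.
\item[(b)] $(\operatorname{rad}\Lambda)e_{A_k}$ is spanned by elements $y_k$ for which there are an index $j$ and elements $y_i\in(\operatorname{rad}\Lambda)e_{A_i}$, $i\ne k$, with $\sum_iy_i\gamma_{ij}=0$.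
\end{enumerate}
\end{lemma}

\begin{proof}
The arrows ending at $B_j$ are the $\gamma_{ij}$, which gives (a). The arrows ending at $A_k$ are $\alpha_k^0$ and the $\beta_j^k$. For $y_k=y\alpha_k^0$ take any $j$ and $y_i=y\alpha_i^0$, and use the relation $\sum_i\alpha_i^0\gamma_{ij}=0$. For $y_k=y\beta_j^k$ take $y_i=0$ and use $\beta_j^k\gamma_{kj}=0$.
\end{proof}

\emph{Mutation at $B_1,B_2,B_3$.} Let $g_j\colon P_{B_j}\to P_{A_1}\oplus P_{A_2}\oplus P_{A_3}$ have components $\gamma_{ij}$, and let $X_j$ be its cone, a complex in degrees $-1,0$. A map $P_{B_j}\to P_x$ with $x\ne B_j$ is an element of $(\operatorname{rad}\Lambda)e_{B_j}$, so it factors through $g_j$ by Lemma~\ref{lem:arrows}(a). A map from $P_{B_j}$ to a complex $X_{j'}$ created earlier factors through the term of degree $0$, a sum of modules $P_{A_i}$, hence also through $g_j$. So each $g_j$ is an approximation, and the three mutations replace $P_{B_j}$ by $X_j$.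

\emph{Mutation at $A_1,A_2,A_3$.} Let $\iota_{ij}\colon P_{A_i}\to X_j$ be the inclusion into degree $0$, let $h_k\colon P_{A_k}\to X_1\oplus X_2\oplus X_3$ have components $\iota_{kj}$, and let $Y_k$ be its cone. A map $X_j\to P_x$ is a triple $(y_i)$ with $y_i\in e_x\Lambda e_{A_i}$ and $\sum_iy_i\gamma_{ij}=0$, and its composite with $\iota_{kj}$ is $y_k$. So Lemma~\ref{lem:arrows}(b) says that every radical map $P_{A_k}\to P_x$ factors through $h_k$. A map $P_{A_k}\to X_j$ has the form $\sum_i\iota_{ij}z_i$ with $z_i\in e_{A_i}\Lambda e_{A_k}$; it is a scalar multiple of $\iota_{kj}$ plus terms $\iota_{ij}z$ with $z$ radical, so it factors through $h_k$. A map to a cone $Y_{k'}$ created earlier factors through $X_1\oplus X_2\oplus X_3$, which has the same term of degree $0$. So each $h_k$ is an approximation, and $P_{A_k}$ is replaced by $Y_k$. (That the cones $X_j$ and $Y_k$ are indecomposable, which identifies them with the new summands by (M2), is part of Proposition~\ref{prop:mut}.)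

In $K_0(\mathcal K^b_\Lambda)$ we have $[X_j]=\sum_i[P_{A_i}]-[P_{B_j}]$ and $[Y_k]=\sum_j[X_j]-[P_{A_k}]$. The sums of the coefficients of $[P_{B_j}],[P_{A_i}],[X_j],[Y_k]$ are $1,1,2,5$: each is three times the previous one minus the one before. Two features stand out. Only the arrows $\gamma_{ij}$ enter the differentials, so all complexes are induced from the path algebra $H$ of the quiver $K_{3,3}$ formed by the $\gamma_{ij}$. And the rule ``map to the sum of the three objects of the next round and take the cone'' is the rule that produces the almost split sequences in the preprojective component of $H$. The other ten projectives never change, but they must allow each of these maps to be an approximation. A direct check becomes harder in each round, since the complexes grow. Section~\ref{sec:prep} replaces the infinitely many checks by one vanishing condition.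

\section{The Segre product}\label{sec:segre}

We need a symmetric algebra that contains a wild bipartite quiver and whose relations come from a cubic potential. Segre products supply bipartite quivers: in $\bigoplus_d\Pi_d\otimes\Pi'_d$ the generators of degree $1$ are pairs of generators of degree $1$. For a star with $m$ arms of length one in both factors, these pairs form $K_{m,m}$. Now $K_{1,1}$ is Dynkin and $K_{2,2}$ is a $4$-cycle, hence Euclidean, so we want $m\ge3$. For $m\geq 4$ the preprojective algebra of the star is infinite-dimensional: in the notation below, setting $p_2=-p_1$, $p_4=-p_3$ and the other $p_i$ to zero leaves $K\langle p_1,p_3\rangle/(p_1^2,p_3^2)$. This leaves $m=3$.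

\subsection{The preprojective algebra of type $D_4$}
Let $\Pi$ be given by the vertices $0,1,2,3$, the arrows $a_i\colon0\to i$ and $a_i^*\colon i\to0$, and the relations $\sum_ia_ia_i^*=0$ and $a_i^*a_i=0$. Grade $\Pi$ by $|a_i|=0$, $|a_i^*|=1$. Put $p_i=a_ia_i^*$, with indices modulo $3$.

\begin{lemma}\label{lem:Pi}
We have $\Pi_d=0$ for $d\ge3$, and the spaces $e_u\Pi e_v$ have the following bases and dimensions in degrees $(0,1,2)$, where $s=p_1p_2$, $q_i=a_i^*p_{i+1}a_i$ and $i\neq j$.
\begin{center}
\begin{tabular}{c|ccccc}
 & $e_0\Pi e_0$ & $e_0\Pi e_i$ & $e_i\Pi e_0$ & $e_i\Pi e_i$ & $e_i\Pi e_j$\\ \hline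
basis & $1,\ p_1,\ p_2,\ s$ & $a_i,\ p_{i+1}a_i$ & $a_i^*,\ a_i^*p_{i+1}$ & $e_i,\ q_i$ & $a_i^*a_j$\\
dimensions & $(1,2,1)$ & $(1,1,0)$ & $(0,1,1)$ & $(1,0,1)$ & $(0,1,0)$
\end{tabular}
\end{center}
Moreover $p_ip_{i+1}=s=-p_{i+1}p_i$ and $a_i^*p_{i-1}a_i=-q_i$ for all $i$.
\end{lemma}

\begin{proof}
Every path is uniquely $e_i$, $w$, $wa_i$, $a_i^*w$ or $a_i^*wa_j$ with $w$ a word in $p_1,p_2,p_3$. The ideal of relations is spanned by the products $xry$ with $x,y$ paths and $r$ a defining relation. If $r=\sum p_i$, the relation is inserted into $w$. If $r=a_k^*a_k$, then $x$ is $e_k$ or ends with $a_k$, and $y$ is $e_k$ or begins with $a_k^*$; the four cases give a path containing $p_k^2$, a path ending with $p_ka_k$, a path beginning with $a_k^*p_k$, and $a_k^*a_k$ itself. Hence $\mathcal E:=e_0\Pi e_0=K\langle p_1,p_2,p_3\rangle/(\sum p_i,\,p_i^2)$ and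
\[
e_0\Pi e_i\cong\mathcal E/\mathcal Ep_i,\qquad e_i\Pi e_0\cong\mathcal E/p_i\mathcal E,\qquad e_i\Pi e_j\cong\mathcal E/(p_i\mathcal E+\mathcal Ep_j)\quad(i\ne j),
\]
while $e_i\Pi e_i=Ke_i\oplus a_i^*\mathcal Ea_i$ with $a_i^*\mathcal Ea_i\cong\mathcal E/(K1+p_i\mathcal E+\mathcal Ep_i)$. Substituting $p_3=-p_1-p_2$ turns the relations of $\mathcal E$ into $p_1^2=p_2^2=0$ and $p_1p_2+p_2p_1=0$. So $\mathcal E$ is an exterior algebra with basis $1,p_1,p_2,s$, in every characteristic. We get $p_2p_3=-p_2p_1=s$ and $p_3p_1=-p_2p_1=s$, and $p_3p_2=-p_1p_2=-s$, $p_1p_3=-p_1p_2=-s$. Thus $p_i\mathcal E=\mathcal Ep_i=Kp_i+Ks$, any two of the $p_i$ are independent, and the table follows. Finally $a_i^*p_{i-1}a_i=-a_i^*(p_i+p_{i+1})a_i=-q_i$.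
\end{proof}

Summing the table over all pairs of vertices gives $\dim\Pi_0=7$, $\dim\Pi_1=14$, $\dim\Pi_2=7$. Let $\theta\colon\Pi\to K$ be linear with $\theta(s)=\theta(q_i)=1$ and zero on all other basis elements.

\begin{lemma}\label{lem:theta}
For homogeneous $x,y\in\Pi$ we have $\theta(xy)=(-1)^{|x||y|}\theta(yx)$, and the pairings $\Pi_d\times\Pi_{2-d}\to K$, $(x,y)\mapsto\theta(xy)$, are nondegenerate.
\end{lemma}

\begin{proof}
Both $\theta(xy)$ and $\theta(yx)$ vanish unless $x\in e_u\Pi_de_v$ and $y\in e_v\Pi_{2-d}e_u$ for some $u,v,d$. Up to exchanging $x$ and $y$, the pairs of basis elements are the following, apart from $(p_1,p_1)$ and $(p_2,p_2)$, whose products vanish.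
\begin{center}
\begin{tabular}{ccccc}
$x$ & $y$ & degrees & $xy$ & $yx$\\ \hline
$1$ & $s$ & $0,2$ & $s$ & $s$\\
$e_i$ & $q_i$ & $0,2$ & $q_i$ & $q_i$\\
$a_i$ & $a_i^*p_{i+1}$ & $0,2$ & $p_ip_{i+1}=s$ & $q_i$\\
$p_1$ & $p_2$ & $1,1$ & $s$ & $-s$\\
$a_i^*$ & $p_{i+1}a_i$ & $1,1$ & $q_i$ & $p_{i+1}p_i=-s$\\
$a_i^*a_{i+1}$ & $a_{i+1}^*a_i$ & $1,1$ & $q_i$ & $a_{i+1}^*p_ia_{i+1}=-q_{i+1}$
\end{tabular}
\end{center}
The signs are as claimed, and each basis element pairs to $\pm1$ with exactly one basis element.
\end{proof}

The sign is the difficulty: if $\operatorname{char}K\neq2$, the form $\theta(xy)$ is skew on $\Pi_1$. In a Segre product the sign occurs twice.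

\subsection{The isomorphism}
Let $\Pi'=\Pi^{op}$, with arrows $b_j=a_j^{op}\colon j\to0$ of degree $0$ and $b_j^*=(a_j^*)^{op}\colon0\to j$ of degree $1$, and relations $\sum_jb_j^*b_j=0$, $b_jb_j^*=0$. Then $e_v\Pi'_de_{v'}=e_{v'}\Pi_de_v$, and Lemma~\ref{lem:theta} holds for $\Pi'$ with the same $\theta$.

\begin{proposition}\label{prop:segre}
There is an algebra isomorphism $\Lambda\cong\bigoplus_{d=0}^2\Pi_d\otimes_K\Pi'_d$ with $e_{(u,v)}\mapsto e_u\otimes e_v$, $\alpha_i^v\mapsto a_i\otimes e_v$, $\beta_j^u\mapsto e_u\otimes b_j$, $\gamma_{ij}\mapsto a_i^*\otimes b_j^*$. The summand $\Pi_d\otimes\Pi'_d$ corresponds to the span $\Lambda_d$ of the paths with exactly $d$ arrows $\gamma$.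
\end{proposition}

\begin{proof}
We present both sides as tensor algebras over their parts of degree $0$. All relations of $\Pi$ have degree $1$, so $\Pi_0$ is the path algebra of the arrows $a_i$. The path algebra of all arrows is the tensor algebra $T_{\Pi_0}(G)$ of $G=\bigoplus_i\Pi_0e_i\otimes e_0\Pi_0$, the free bimodule on the $a_i^*$. Let $\mathcal R\subset G$ be the subbimodule generated by the relations. Then $\Pi=T_{\Pi_0}(G)/(\mathcal R)=T_{\Pi_0}(\Pi_1)$ with $\Pi_1=G/\mathcal R$. In the same way $\Pi'=T_{\Pi_0'}(\Pi'_1)$ with $\Pi_1'=G'/\mathcal R'$.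

Grade $KQ/J$ by the number of arrows $\gamma$. The arrows $\alpha,\beta$ form the product of the quivers of $\Pi_0$ and $\Pi_0'$, and the relations of degree $0$ in \eqref{eq:rel} are its commutativity squares, one for each pair $(a_i,b_j)$. So $\Lambda_0=\Pi_0\otimes\Pi_0'$. The other relations have degree $1$, so $\Lambda=T_{\Lambda_0}(\Lambda_1)$, where $\Lambda_1$ is the quotient of the free bimodule
\[
\bigoplus_{i,j}\Lambda_0e_{(i,0)}\otimes e_{(0,j)}\Lambda_0=\bigoplus_{i,j}(\Pi_0e_i\otimes e_0\Pi_0)\otimes(\Pi'_0e_0\otimes e_j\Pi'_0)=G\otimes G'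
\]
by the subbimodule generated by
\[
\gamma_{ij}\alpha_i^j=a_i^*a_i\otimes b_j^*,\qquad \sum_i\alpha_i^0\gamma_{ij}=\Bigl(\sum_ia_ia_i^*\Bigr)\otimes b_j^*,
\]
\[
\beta_j^i\gamma_{ij}=a_i^*\otimes b_jb_j^*,\qquad \sum_j\gamma_{ij}\beta_j^0=a_i^*\otimes\sum_jb_j^*b_j .
\]
The first line generates $\mathcal R\otimes G'$ and the second $G\otimes\mathcal R'$. Hence $\Lambda_1=\Pi_1\otimes\Pi_1'$, and its $d$-th tensor power over $\Pi_0\otimes\Pi_0'$ is the tensor product of the $d$-th tensor powers of $\Pi_1$ and $\Pi_1'$, which is $\Pi_d\otimes\Pi'_d$.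
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
We have $\dim\Lambda=7^2+14^2+7^2=294$. The relations are homogeneous of length $2$, so $\Lambda$ is graded by path length; being finite-dimensional, it has a nilpotent arrow ideal. So $J$ is admissible, and $\Lambda$ is basic with the connected Gabriel quiver $Q$. Let $\Theta=\theta\otimes\theta$ on $\Lambda_2$ and $\Theta=0$ on $\Lambda_0\oplus\Lambda_1$. For $\lambda=x\otimes x'\in\Lambda_d$ and $\mu=y\otimes y'\in\Lambda_{2-d}$, Lemma~\ref{lem:theta} gives $\Theta(\lambda\mu)=\theta(xy)\theta(x'y')=(-1)^{2d(2-d)}\Theta(\mu\lambda)=\Theta(\mu\lambda)$. The pairing $\Lambda_d\times\Lambda_{2-d}\to K$ is a tensor product of two nondegenerate pairings, hence nondegenerate.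
\end{proof}

\subsection{Cartan numbers}
Put $c(x,y)=\dim e_x\Lambda e_y$. The form $\Theta$ gives $e_x\Lambda e_y\cong D(e_y\Lambda e_x)$, so $c$ is symmetric. By Proposition~\ref{prop:segre}, $c((u,v),(u',v'))$ is the dot product of the dimension triples of $e_u\Pi e_{u'}$ and $e_{v'}\Pi e_v$. Let $\epsilon$ stand for the triple of $e_i\Pi e_{i'}$, which is $(1,0,1)$ if $i=i'$ and $(0,1,0)$ otherwise.
\begin{center}
\begin{tabular}{lll}
pair & dot product & $c$\\ \hline
$(A_i,A_{i'})$, $(B_j,B_{j'})$ & $\epsilon\cdot(1,2,1)$ & $2$\\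
$(A_i,B_j)$ & $(0,1,1)\cdot(0,1,1)$ & $2$\\
$(A_i,Z)$; $(B_j,Z)$ & $(0,1,1)\cdot(1,2,1)$; $(1,2,1)\cdot(1,1,0)$ & $3$\\
$(A_i,C_{i'j'})$; $(B_j,C_{i'j'})$ & $\epsilon\cdot(0,1,1)$; $(1,1,0)\cdot\epsilon$ & $1$\\
$(Z,Z)$ & $(1,2,1)\cdot(1,2,1)$ & $6$\\
$(Z,C_{ij})$ & $(1,1,0)\cdot(0,1,1)$ & $1$
\end{tabular}
\end{center}
Finally, $c(C_{ij},C_{i'j'})$ is a product of two triples $\epsilon$: it is $2$ if $i=i'$ and $j=j'$, it is $1$ if $i\neq i'$ and $j\neq j'$, and it is $0$ otherwise. In particular the six vertices $A_i,B_j$ have the same row in the Cartan matrix: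
\begin{equation}\label{eq:cartan}
c(x,x')=2,\qquad c(x,Z)=3,\qquad c(x,C_{ij})=1\qquad\text{for all }x,x'\in\{A_1,A_2,A_3,B_1,B_2,B_3\}.
\end{equation}

\section{Cubic potentials and period four}\label{sec:period}

Let $Q$ be any finite quiver; an arrow $a$ runs from $s(a)$ to $t(a)$. A \emph{cubic potential} $W$ is a linear combination of cycles of length $3$. For arrows $a,b,c$ let $\omega(a,b,c)$ be the sum of the coefficients of $abc$, $bca$ and $cab$ in $W$; it is invariant under cyclic rotation of $(a,b,c)$. The \emph{cyclic derivative} $\rho_a=\sum_{b,c}\omega(a,b,c)\,bc$ runs from $t(a)$ to $s(a)$. For the potential of Section~\ref{ss:example} the $\rho_a$ are, up to sign, the elements \eqref{eq:rel}.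

A bimodule resolution begins with terms indexed by vertices, arrows and relations. Here the relations are indexed by the arrows, reversed. So the second term looks like the dual of the first, and for a symmetric algebra one can hope to finish the resolution by dualizing its beginning.

\begin{proposition}\label{prop:period}
Let $W$ be a cubic potential on $Q$, let $J$ be the ideal generated by the $\rho_a$, and assume that $\Lambda=KQ/J$ is finite-dimensional, connected, symmetric and not semisimple. Then $\Omega^4_{\Lambda^e}(\Lambda)\cong\Lambda$, and the minimal bimodule resolution of $\Lambda$ begins with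
\[
\mathbb P_0=\mathbb P_3=\bigoplus_{x}\Lambda e_x\otimes e_x\Lambda,\qquad \mathbb P_1=\bigoplus_a\Lambda e_{s(a)}\otimes e_{t(a)}\Lambda,\qquad \mathbb P_2=\bigoplus_a\Lambda e_{t(a)}\otimes e_{s(a)}\Lambda .
\]
\end{proposition}

\begin{proof}
As in the proof of Theorem~\ref{thm:main}(1), the grading by length shows that the arrows generate $\operatorname{rad}\Lambda$. Write $\lambda\otimes_a\mu$ and $\lambda\otimes_x\mu$ for elements of the components indexed by $a$ and $x$. Let $m\colon\mathbb P_0\to\Lambda$ be the multiplication and define bimodule maps $d_k\colon\mathbb P_k\to\mathbb P_{k-1}$ by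
\begin{align*}
d_1(\lambda\otimes_a\mu)&=\lambda a\otimes_{t(a)}\mu-\lambda\otimes_{s(a)}a\mu,\\
d_2(\lambda\otimes_a\mu)&=\sum_{b,c}\omega(a,b,c)\,(\lambda\otimes_bc\mu+\lambda b\otimes_c\mu),\\
d_3(\lambda\otimes_x\mu)&=\sum_{t(a)=x}\lambda\otimes_aa\mu-\sum_{s(a)=x}\lambda a\otimes_a\mu .
\end{align*}

\emph{Step 1: $\mathbb P_2\to\mathbb P_1\to\mathbb P_0\to\Lambda\to0$ is exact.} We lift to the path algebra, where the first differential is injective. Let $\mathcal T=KQ$, $R=KQ_0$, and let $KQ_1$ be the span of the arrows. In this step all tensor products are over $R$, so $\mathbb P_0=\Lambda\otimes\Lambda$ and $\mathbb P_1=\Lambda\otimes KQ_1\otimes\Lambda$. Define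
\[
\delta\colon\mathcal T\otimes KQ_1\otimes\mathcal T\to\mathcal T\otimes\mathcal T,\qquad x\otimes a\otimes y\mapsto xa\otimes y-x\otimes ay .
\]
It is injective: for a nonzero combination of triples $(x,a,y)$ of paths, the terms $xa\otimes y$ with $x$ of maximal length are distinct basis elements that cancel against nothing else. Let $\partial\colon\mathcal T\to\mathcal T\otimes KQ_1\otimes\mathcal T$ be the derivation with $\partial(R)=0$ and $\partial(a)=1\otimes a\otimes1$. Then $\delta\partial(x)=x\otimes1-1\otimes x$, since both sides are derivations that agree on arrows and vanish on $R$.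

If $\sum\lambda_k\mu_k=0$ in $\Lambda$, then $\sum\lambda_k\otimes\mu_k=\sum(\lambda_k\otimes1-1\otimes\lambda_k)\mu_k$, which lies in the image of $d_1$ by the last formula. As $md_1=0$, the sequence is exact at $\mathbb P_0$.

Let $\xi$ be a lift of an element of $\ker d_1$. Then $\delta\xi\in J\otimes\mathcal T+\mathcal T\otimes J$, say $\delta\xi=\sum_kr_k\otimes y_k+\sum_lx_l\otimes r'_l$ with $r_k,r_l'\in J$. Put $\eta=\xi-\sum_k\partial(r_k)y_k+\sum_lx_l\partial(r'_l)$. Then $\delta\eta=1\otimes r+r'\otimes1$ with $r=\sum r_ky_k$ and $r'=\sum x_lr'_l$ in $J$. Multiplication kills the image of $\delta$, so $r'=-r$, $\delta\eta=-\delta\partial(r)$ and $\eta=-\partial(r)$. Hence $\ker d_1$ lies in the subbimodule generated by the image of $\partial(J)$. In $\partial(x\rho_ay)=\partial(x)\rho_ay+x\partial(\rho_a)y+x\rho_a\partial(y)$ the outer terms vanish in $\mathbb P_1$, and the image of $\partial(\rho_a)$ is $d_2(e_{t(a)}\otimes_ae_{s(a)})$. So $\ker d_1\subseteq\operatorname{im}d_2$. Conversely, $d_1$ sends the image of $\partial(\rho_a)$ to the image of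 $\rho_a\otimes1-1\otimes\rho_a$, which is $0$.

\emph{Step 2: duality.} Here we use that $\Lambda$ is symmetric, with form $\Theta$. Pair $\Lambda e_x\otimes_Ke_y\Lambda$ with $\Lambda e_y\otimes_Ke_x\Lambda$ by
\[
\langle\lambda\otimes\mu,\lambda'\otimes\mu'\rangle=\Theta(\lambda\mu')\,\Theta(\lambda'\mu).
\]
This is nondegenerate, because $\Theta$ pairs $\Lambda e_x$ nondegenerately with $e_x\Lambda$. It is unchanged when the two arguments are exchanged, and the symmetry of $\Theta$ gives $\langle\nu z\nu',z'\rangle=\langle z,\nu'z'\nu\rangle$ for $\nu,\nu'\in\Lambda$. So it identifies the bimodules $D\mathbb P_0\cong\mathbb P_3$, $D\mathbb P_1\cong\mathbb P_2$, $D\mathbb P_2\cong\mathbb P_1$; also $D\Lambda\cong\Lambda$.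

The map $d_2$ is self-adjoint. For $z=\lambda\otimes_a\mu$ and $z'=\lambda'\otimes_{a'}\mu'$ in $\mathbb P_2$, only the component of $d_2z$ indexed by $a'$ pairs with $z'$, so
\begin{align*}
\langle d_2z,z'\rangle&=\sum_b\omega(a,a',b)\,\Theta(\lambda\mu')\Theta(\lambda'b\mu)+\sum_b\omega(a,b,a')\,\Theta(\lambda b\mu')\Theta(\lambda'\mu),\\
\langle d_2z',z\rangle&=\sum_b\omega(a',a,b)\,\Theta(\lambda'\mu)\Theta(\lambda b\mu')+\sum_b\omega(a',b,a)\,\Theta(\lambda'b\mu)\Theta(\lambda\mu').
\end{align*}
These agree because $\omega(a,a',b)=\omega(a',b,a)$ and $\omega(a,b,a')=\omega(a',a,b)$. This is the only place where it matters that the relations come from a potential. The map $d_3$ is adjoint to $d_1$: both $\langle d_1(\lambda\otimes_a\mu),\lambda'\otimes_x\mu'\rangle$ and $\langle\lambda\otimes_a\mu,d_3(\lambda'\otimes_x\mu')\rangle$ equal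
\[
[t(a)=x]\,\Theta(\lambda a\mu')\Theta(\lambda'\mu)-[s(a)=x]\,\Theta(\lambda\mu')\Theta(\lambda'a\mu),
\]
where a bracket is $1$ if the condition holds and $0$ otherwise. Applying $D$ to Step 1 gives an exact sequence $0\to\Lambda\to\mathbb P_3\xrightarrow{d_3}\mathbb P_2\xrightarrow{d_2}\mathbb P_1$. Together with Step 1, this shows that
\[
0\to\Lambda\to\mathbb P_3\xrightarrow{d_3}\mathbb P_2\xrightarrow{d_2}\mathbb P_1\xrightarrow{d_1}\mathbb P_0\xrightarrow{m}\Lambda\to0
\]
is exact.

\emph{Step 3: minimality.} Each term in the formulas for $d_1,d_2,d_3$ contains an arrow, so the images lie in the radicals, and $\mathbb P_0,\mathbb P_1,\mathbb P_2$ are projective covers of $\Lambda$, $\Omega^1_{\Lambda^e}(\Lambda)$, $\Omega^2_{\Lambda^e}(\Lambda)$. The surjection from $\mathbb P_3$ onto $\Omega^3_{\Lambda^e}(\Lambda)$ gives $\Lambda\cong\ker d_3\cong\Omega^4_{\Lambda^e}(\Lambda)\oplus\mathbb P'$, where $\mathbb P'$ is the projective summand by which $\mathbb P_3$ exceeds the projective cover. The bimodule $\Lambda$ is indecomposable, since $\Lambda$ is connected.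 It is not projective: otherwise every module $M\cong M\otimes_\Lambda\Lambda$ would be a summand of some $(M\otimes_K\Lambda)^N$, hence projective, and $\Lambda$ would be semisimple. So $\mathbb P'=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
By part (1), Proposition~\ref{prop:period} applies. Let $d$ be the period and write $4=qd+d'$ with $0\le d'<d$. Then $\Lambda\cong\Omega^4_{\Lambda^e}(\Lambda)\cong\Omega^{d'}_{\Lambda^e}(\Lambda)$, so $d'=0$. If $d$ divided $2$, then $\Omega^2_{\Lambda^e}(\Lambda)\cong\Lambda$ and the projective covers $\mathbb P_2$ and $\mathbb P_0$ would be isomorphic. But they have $33$ and $16$ indecomposable summands.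
\end{proof}

\section{Mutation along a preprojective component}\label{sec:prep}

\subsection{Hereditary algebras}
Let $H=K\Delta$ be the path algebra of a connected acyclic quiver $\Delta$ that is not Dynkin. Let $P^H_x$ and $I^H_x$ be the indecomposable projective and injective modules and $\tau$ the Auslander--Reiten translation. A module is \emph{preprojective} if it is a sum of modules $\tau^{-m}P^H_x$, and \emph{preinjective} if it is a sum of modules $\tau^mI^H_x$, $m\ge0$. We call $H$ \emph{wild} if $\Delta$ is not Euclidean either. We use the following facts from \cite[Ch.~IV, VIII]{ASS}.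
\begin{itemize}
\item[(H1)] Submodules of projective modules are projective. So every module $M$ has a projective resolution $M^\bullet=(M^{-1}\to M^0)$, and an indecomposable non-projective module has no nonzero map to a projective module.
\item[(H2)] The modules $\tau^{-m}P^H_x$ are indecomposable, non-injective and pairwise non-isomorphic. No preinjective indecomposable module is preprojective.
\item[(H3)] $\tau$ is an equivalence from the modules without projective summands to the modules without injective summands, with inverse $\tau^{-1}$.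
\item[(H4)] $\operatorname{Ext}^1_H(M,L)\cong D\operatorname{Hom}_H(L,\tau M)$.
\item[(H5)] If $L$ is indecomposable, $N$ is preprojective and $\operatorname{Hom}_H(L,N)\ne0$, then $L$ is preprojective.
\item[(H6)] The almost split sequence starting at $\tau^{-m}P^H_x$ is
\[
0\to\tau^{-m}P^H_x\to\bigoplus_{y\to x}\tau^{-m}P^H_y\ \oplus\ \bigoplus_{x\to y}\tau^{-m-1}P^H_y\to\tau^{-m-1}P^H_x\to0,
\]
where the sums run over the arrows of $\Delta$ ending and starting at $x$.
\end{itemize}
Number the vertices $x_1,\dots,x_r$ of $\Delta$ so that every arrow goes from a larger to a smaller index, and list the indecomposable preprojective modules as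
\[
M_{mr+p}=\tau^{-m}P^H_{x_p}\qquad(m\ge0,\ 1\le p\le r).
\]

\begin{lemma}\label{lem:order}
\begin{enumerate}
\item[(a)] $\operatorname{Hom}_H(M_q,M_s)=0$ for $q>s$, and $\operatorname{End}_H(M_s)=K$.
\item[(b)] For each $s\ge1$ we have $\tau M_{s+r}=M_s$, and there is an exact sequence $0\to M_s\to E_s\to M_{s+r}\to0$ with $E_s\in\operatorname{add}(M_{s+1}\oplus\dots\oplus M_{s+r-1})$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (H2) and (H3) we may apply $\tau$ until $M_s$ is projective. If $M_q$ is then not projective, use (H1). Otherwise $\operatorname{Hom}_H(P^H_{x_q},P^H_{x_s})$ is spanned by the paths from $x_s$ to $x_q$: there are none for $q>s$, and only the trivial one for $q=s$.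

(b) Let $s=mr+p$. In (H6), an arrow $x_q\to x_p$ has $q>p$ and contributes $M_{mr+q}$; an arrow $x_p\to x_q$ has $q<p$ and contributes $M_{(m+1)r+q}$. Both indices lie strictly between $s$ and $s+r$.
\end{proof}

\subsection{The setting and the induced complexes}
\medskip\noindent
\textbf{Setting (S).} $\Lambda$ is a basic connected symmetric algebra and $f=e_{x_1}+\dots+e_{x_r}$ with $0\ne f\ne1$. There is a unital subalgebra $H\subset f\Lambda f$ which is the path algebra of a connected acyclic non-Dynkin quiver with primitive idempotents $e_{x_1},\dots,e_{x_r}$, numbered as above, and $f\Lambda f=H\oplus U$ with $U$ a nilpotent two-sided ideal of $f\Lambda f$. Put $V=(1-f)\Lambda f$ and $\widehat V=U\oplus V$, so that $\Lambda f=H\oplus\widehat V$ as right $H$-modules. We assume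
\begin{equation}\label{eq:van}
\operatorname{Hom}_H(\widehat V,N)=0\quad\text{for every preprojective $H$-module } N .
\end{equation}

The functor that carries complexes over $H$ to complexes over $\Lambda$ is
\[
F=-\otimes_Hf\Lambda\colon\ D^b(\operatorname{mod}H)\simeq K^b(\operatorname{proj}H)\to\mathcal K^b_\Lambda .
\]
It is a triangle functor, $F(P^H_x)=P_x$, and $F(M)=M^\bullet\otimes_Hf\Lambda$ for a module $M$. By the tensor--Hom adjunction and $\operatorname{Hom}_\Lambda(f\Lambda,G)=Gf$,
\begin{equation}\label{eq:adj}
\operatorname{Hom}(F(M),G)\cong\operatorname{Hom}_{K(H)}(M^\bullet,Gf)\qquad(G\in\mathcal K^b_\Lambda),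
\end{equation}
where $K(H)$ is the homotopy category of complexes of $H$-modules. The obstruction to an approximation is a space $\operatorname{Hom}(F(M),G[1])$, and the next lemma turns it into a space of maps into a preprojective module.

\begin{lemma}\label{lem:ext}
Let $G\in\mathcal K^b_\Lambda$ be concentrated in degrees $-1,0$ and let $M$ be an $H$-module. Then $\operatorname{Hom}(F(M),G[1])\cong D\operatorname{Hom}_H(H^0(G)f,\tau M)$.
\end{lemma}

\begin{proof}
The complex $Gf[1]$ lies in degrees $-2,-1$. So a chain map $M^\bullet\to Gf[1]$ is an arbitrary map $M^{-1}\to G^0f$, and it is null-homotopic if and only if it is a sum of a map factoring through $M^{-1}\to M^0$ and a map factoring through $G^{-1}f\to G^0f$. Since $M^{-1}$ and $M^0$ are projective, the quotient is the cokernel of $\operatorname{Hom}_H(M^0,H^0(G)f)\to\operatorname{Hom}_H(M^{-1},H^0(G)f)$, which is $\operatorname{Ext}^1_H(M,H^0(G)f)$. Apply \eqref{eq:adj} and (H4).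
\end{proof}

Put
\[
T_s=F(M_s)\oplus F(M_{s+1})\oplus\dots\oplus F(M_{s+r-1})\oplus(1-f)\Lambda\qquad(s\ge1),
\]
so that $T_1=f\Lambda\oplus(1-f)\Lambda=\Lambda$.

\begin{proposition}\label{prop:mut}
In setting (S), each $F(M_s)$ is indecomposable, each $T_s$ is a basic tilting complex, and $\mu_{F(M_s)}(T_s)\cong T_{s+1}$. The algebra $\operatorname{End}(T_s)$ is obtained from $\Lambda$ by $s-1$ mutations at the vertices $x_1,\dots,x_r,x_1,\dots$ in turn.
\end{proposition}

\begin{proof}
\emph{Indecomposability.} Let $M=M_s$. A map between terms of $F(M)$ is a matrix with entries in $f\Lambda f=H\oplus U$, and the differential has entries in $H$. Since $U$ is an $H$-subbimodule, chain maps and homotopies split into an $H$-part and a $U$-part. So $\operatorname{End}(F(M))=\operatorname{End}_H(M)\oplus\mathcal N$, where $\mathcal N$ consists of the classes of chain maps with entries in $U$. As $U$ is a nilpotent ideal, so is $\mathcal N$, and $\operatorname{End}_H(M)=K$ by Lemma~\ref{lem:order}(a). Hence $\operatorname{End}(F(M))$ is local.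

\emph{Vanishing.} We claim that $\operatorname{Hom}(F(M_{s+r}),G[1])=0$ for $G=(1-f)\Lambda$ and for $G=F(M_q)$ with $s<q<s+r$. By Lemma~\ref{lem:ext} we must show $\operatorname{Hom}_H(H^0(G)f,M_s)=0$. For $G=(1-f)\Lambda$ we have $H^0(G)f=V$, and \eqref{eq:van} applies. For $G=F(M_q)$ we have $H^0(G)f=M_q\otimes_Hf\Lambda f=M_q\oplus(M_q\otimes_HU)$. The first summand has no nonzero map to $M_s$ by Lemma~\ref{lem:order}(a). The second is a quotient of some $U^N$, because $M_q$ is a quotient of some $H^N$, and \eqref{eq:van} applies again.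

\emph{Induction.} Assume that $T_s=F(M_s)\oplus Y$ is a basic tilting complex; this holds for $s=1$. Applying $F$ to the sequence in Lemma~\ref{lem:order}(b) gives a triangle $F(M_s)\xrightarrow{g}F(E_s)\to F(M_{s+r})\to F(M_s)[1]$ with $F(E_s)\in\operatorname{add}Y$. In the exact sequence
\[
\operatorname{Hom}(F(E_s),Y)\to\operatorname{Hom}(F(M_s),Y)\to\operatorname{Hom}(F(M_{s+r}),Y[1])
\]
the last term vanishes, so $g$ is a left $\operatorname{add}Y$-approximation. By (M2), the new summand $X'$ of $\mu_{F(M_s)}(T_s)$ lies in $\operatorname{add}(F(M_{s+r})\oplus Y)$, and by (M1) it is indecomposable and not in $\operatorname{add}Y$. Since $F(M_{s+r})$ is indecomposable, $X'\cong F(M_{s+r})$. So the mutation is $T_{s+1}$, which is basic and tilting by (M1) and (M3). The summand $F(M_{mr+p})$ carries the label $x_p$, and the last claim follows from \eqref{eq:iterate}.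
\end{proof}

\begin{remark}
The condition on $V$ in \eqref{eq:van} cannot be dropped: if $\operatorname{Hom}_H(V,M_s)\ne0$, then $\operatorname{Hom}(F(M_{s+r}),(1-f)\Lambda[1])\ne0$ by Lemma~\ref{lem:ext}, and $T_{s+1}$ is not silting.
\end{remark}

\subsection{A criterion for infinite mutation classes}
The complexes $T_s$ are pairwise different, but their endomorphism algebras may repeat. To see growth we measure the moving summands against the fixed summand $(1-f)\Lambda$. We recall the tool that controls dimension vectors under $\tau$. The \emph{Coxeter transformation} $\Phi$ is the automorphism of $\mathbb Z^{\Delta_0}$ with $\Phi(\underline{\dim}\,P^H_x)=-\underline{\dim}\,I^H_x$. For $M$ indecomposable and not projective, the Nakayama functor $\nu=D\operatorname{Hom}_H(-,H)$ gives an exact sequence $0\to\tau M\to\nu M^{-1}\to\nu M^0\to\nu M$ with $\nu M=0$ by (H1), so $\underline{\dim}\,\tau M=\Phi(\underline{\dim}\,M)$. The Euler form of $H$ is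
\[
\langle\underline{\dim}\,M,\underline{\dim}\,N\rangle=\dim\operatorname{Hom}_H(M,N)-\dim\operatorname{Ext}^1_H(M,N),\qquad\langle y,z\rangle=\sum_xy_xz_x-\sum_ay_{s(a)}z_{t(a)},
\]
and it satisfies $\langle y,z\rangle=-\langle z,\Phi y\rangle$, since both sides equal $z_x$ for $y=\underline{\dim}\,P^H_x$. Finally, if the quadratic form $q(y)=\langle y,y\rangle$ of a connected quiver is positive semidefinite, the quiver is Dynkin or Euclidean.

\begin{lemma}\label{lem:growth}
Let $L$ be an indecomposable $H$-module that is not preprojective. If $L$ is preinjective or $H$ is wild, then $\dim\tau^mL$, $m\ge0$, is unbounded.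
\end{lemma}

\begin{proof}
No $\tau^mL$ is projective, so $\underline{\dim}\,\tau^mL=\Phi^my$ with $y=\underline{\dim}\,L$. If these vectors are bounded, two of them agree, so $\Phi^ky=y$ for some $k\ge1$.

Let $L=\tau^lI^H_x$ and $z=\underline{\dim}\,I^H_x$. Then $y=\Phi^lz$, so $\Phi^kz=z$ and $-\underline{\dim}\,P^H_x=\Phi^{-1}z=\Phi^{k-1}z=\underline{\dim}\,\tau^{k-1}I^H_x$, which is absurd.

Now let $L$ be arbitrary and put $\eta=y+\Phi y+\dots+\Phi^{k-1}y$, a nonzero vector with entries $\geq0$ and $\Phi\eta=\eta$. Then $\langle\eta,z\rangle+\langle z,\eta\rangle=0$ for all $z$. Taking $z$ a unit vector gives $2\eta_x=\sum\eta_{x'}$, the sum over all edges $x - x'$ at $x$. If $\eta_x=0$, then $\eta$ vanishes at all neighbors of $x$, hence everywhere; so all $\eta_x>0$. Expanding the squares and using $2\eta_x=\sum\eta_{x'}$ gives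
\[
\sum_a\frac{\eta_{s(a)}\eta_{t(a)}}2\Bigl(\frac{z_{s(a)}}{\eta_{s(a)}}-\frac{z_{t(a)}}{\eta_{t(a)}}\Bigr)^2=\sum_xz_x^2-\sum_az_{s(a)}z_{t(a)}=q(z).
\]
So $q$ is positive semidefinite and $H$ is not wild.
\end{proof}

For wild $H$ a finer statement holds by \cite{dPT}: if $\rho>1$ is the spectral radius of $\Phi$, then $\lim_m\rho^{-m}\underline{\dim}\,\tau^mL$ exists and has positive entries. We do not need it.

\begin{theorem}\label{thm:crit}
Let $\Lambda$, not necessarily periodic, be in setting (S). Then all algebras $\operatorname{End}(T_s)$, $s\ge1$, lie in $\mu_\bullet(\Lambda)$, and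
\[
\dim\operatorname{Hom}\bigl(F(\tau^{-m}P^H_x),(1-f)\Lambda\bigr)=\dim(\tau^mV)e_x\qquad(m\ge0).
\]
If $H$ is wild, or if $V$ has a nonzero preinjective direct summand, then $\mu_\bullet(\Lambda)$ contains algebras of arbitrarily large dimension; in particular it is infinite.
\end{theorem}

\begin{proof}
The first claim is Proposition~\ref{prop:mut}. By \eqref{eq:adj}, the Hom space is $\operatorname{Hom}_H(\tau^{-m}P^H_x,V)$. By \eqref{eq:van}, $V$ has no preprojective summand, so no $\tau^lV$ with $l\ge0$ has a projective summand. Applying (H3) $m$ times gives $\operatorname{Hom}_H(P^H_x,\tau^mV)=(\tau^mV)e_x$. All $F(\tau^{-m}P^H_x)$ are summands of $T_{mr+1}$, so $\dim\operatorname{End}(T_{mr+1})\ge\dim\tau^mV$.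

We have $V\ne0$. Otherwise $f\Lambda(1-f)\cong D((1-f)\Lambda f)=0$ as well, since $\Lambda$ is symmetric, and $f\ne0,1$ would be a central idempotent of the connected algebra $\Lambda$. Let $L$ be an indecomposable summand of $V$, chosen preinjective if $H$ is not wild. By Lemma~\ref{lem:growth}, $\dim\tau^mL\le\dim\tau^mV$ is unbounded.
\end{proof}

\begin{example}
The hypothesis $f\ne1$ is used only to get $V\ne0$, and there it is needed. Let $\Lambda=H\oplus DH$ be the trivial extension, with $(h,\phi)(h',\phi')=(hh',h\phi'+\phi h')$ and symmetrizing form $\Theta(h,\phi)=\phi(1)$. Take $f=1$ and $U=DH$. This $U$ is an injective $H$-module, so \eqref{eq:van} holds by (H5) and (H2), and the proof of Proposition~\ref{prop:mut} goes through. Here $\dim e_x\Lambda e_y=\dim e_xHe_y+\dim e_yHe_x$, so $\chi(F(M),F(N))$ is the symmetrized Euler form of $M$ and $N$. It is $\Phi$-invariant, because $\langle y,z\rangle=-\langle z,\Phi y\rangle=\langle\Phi y,\Phi z\rangle$. By (M5), $\dim\operatorname{End}(T_{s+r})=\dim\operatorname{End}(T_s)$, even for wild $H$.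
\end{example}

\section{The subquiver $K_{3,3}$}\label{sec:K33}

Let $\Lambda$ be the algebra of Theorem~\ref{thm:main}, let $(x_1,\dots,x_6)=(B_1,B_2,B_3,A_1,A_2,A_3)$, and let $f$ be the sum of the corresponding idempotents.

To split $f\Lambda f$ we use a second grading. Each relation in \eqref{eq:rel} is homogeneous in the number of arrows $\alpha$; call this number the \emph{weight}. The arrows starting at $A_i$ are the $\gamma_{ij}$, the only arrow of weight $0$ starting at $B_j$ is $\beta_j^0\colon B_j\to Z$, and all arrows starting at $Z$ have weight $1$. So the paths of weight $0$ that start and end in $\{x_1,\dots,x_6\}$ are the trivial paths and the $\gamma_{ij}$, and these are independent in $\Lambda$ because $J$ is admissible. The part $H$ of weight $0$ of $f\Lambda f$ is therefore the path algebra of the quiver $K_{3,3}$ with arrows $A_i\to B_j$. It is connected and acyclic, the numbering of the vertices is as required, and it is wild, since $q(1,\dots,1)=6-9<0$ while Dynkin and Euclidean quivers have $q\ge0$. The part $U$ of positive weight is an ideal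 of $f\Lambda f$, nilpotent since weights are bounded.

Put $N_t^k=M_{3t+k}$, so $N_{2m}^k=\tau^{-m}P^H_{B_k}$ and $N_{2m+1}^k=\tau^{-m}P^H_{A_k}$. By (H6) there are exact sequences
\begin{equation}\label{eq:AR}
0\to N_t^k\to N_{t+1}^1\oplus N_{t+1}^2\oplus N_{t+1}^3\to N_{t+2}^k\to0\qquad(t\ge0).
\end{equation}
The complexes $X_k$ and $Y_k$ of Section~\ref{sec:hand} are $F(N_2^k)$ and $F(N_3^k)$. For an $H$-module $N$ let $b(N)=\sum_j\dim Ne_{B_j}$. The module $P^H_{B_k}$ is simple and $P^H_{A_k}$ has basis $e_{A_k},\gamma_{k1},\gamma_{k2},\gamma_{k3}$. So by \eqref{eq:AR} the number $b_t=b(N_t^k)$ does not depend on $k$, and $b_0=1$, $b_1=3$, $b_2=8$, $b_{t+2}=3b_{t+1}-b_t$. From $b_{t+2}-b_{t+1}=(b_{t+1}-b_t)+b_{t+1}$ we see that $b_t$ increases, so $b_t\ge8$ for $t\ge2$.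

Condition \eqref{eq:van} concerns infinitely many modules. A nonzero map to a preprojective module has a preprojective image, so it is enough to exclude preprojective quotients of $\widehat V$. The gradings cut $\widehat V$ into pieces too small to have any $N_t^k$ with $t\ge2$ as a quotient, and the projective modules are excluded by Lemma~\ref{lem:arrows}.

\begin{proposition}\label{prop:S}
Condition \eqref{eq:van} holds, so $\Lambda$ is in setting (S).
\end{proposition}

\begin{proof}
\emph{(i) $\widehat Ve_{A_i}=(\operatorname{rad}\Lambda)e_{A_i}$.} The space $\widehat V$ is spanned by paths of positive length, so the left side lies in the right side. Both have codimension $1$ in $\Lambda e_{A_i}$, because $He_{A_i}=Ke_{A_i}$.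

\emph{(ii) $\widehat Ve_{B_j}=\sum_i\widehat Ve_{A_i}\gamma_{ij}$.} By Lemma~\ref{lem:arrows}(a) and (i), $\Lambda e_{B_j}=Ke_{B_j}+\sum_iK\gamma_{ij}+\sum_i\widehat Ve_{A_i}\gamma_{ij}$. The first two terms span $He_{B_j}$, the last lies in $\widehat Ve_{B_j}$, and $\Lambda e_{B_j}=He_{B_j}\oplus\widehat Ve_{B_j}$. Consequently an $H$-linear map on $\widehat V$ that kills all $\widehat Ve_{A_i}$ is zero.

\emph{(iii) $\operatorname{Hom}_H(\widehat V,P^H_{B_j})=0$,} since $P^H_{B_j}e_{A_i}=0$ for all $i$.

\emph{(iv) $\operatorname{Hom}_H(\widehat V,P^H_{A_k})=0$.} Let $g$ be such a map. It kills $\widehat Ve_{A_i}$ for $i\ne k$ and sends $\widehat Ve_{A_k}$ into $Ke_{A_k}$. Let $y_k$, $j$ and $y_i$ be as in Lemma~\ref{lem:arrows}(b); by (i) all $y_i$ lie in $\widehat V$. Then $0=\sum_ig(y_i)\gamma_{ij}=g(y_k)\gamma_{kj}$, so $g(y_k)=0$. These $y_k$ span $\widehat Ve_{A_k}$, so $g=0$.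

\emph{(v) The pieces.} The weight and the degree $d$ of Proposition~\ref{prop:segre} form a bigrading of $\Lambda$, so $\widehat V=\bigoplus_d\widehat V_d$. Right multiplication by $\gamma_{ij}$ raises $d$ by $1$. So the $H$-module $\widehat V$ is the direct sum of the submodules
\[
\widehat V(u,v,d)=\bigoplus_ie_{(u,v)}\widehat V_de_{A_i}\ \oplus\ \bigoplus_je_{(u,v)}\widehat V_{d+1}e_{B_j}\qquad(d\ge-1).
\]
By Lemma~\ref{lem:Pi}, $\dim e_u\Pi_{d+1}e_0\le2$ and $\dim e_j\Pi_{d+1}e_v\le1$, so
\[
b\bigl(\widehat V(u,v,d)\bigr)\le\sum_j\dim e_u\Pi_{d+1}e_0\cdot\dim e_j\Pi_{d+1}e_v\le6 .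
\]

Suppose that \eqref{eq:van} fails. Then some piece has a nonzero map to a preprojective module $N$. Let $L$ be an indecomposable summand of the image. It embeds in $N$, so it is preprojective by (H5). It is a quotient of the piece, so $b(L)\le6<8$, and $L$ is some $P^H_{B_j}$ or $P^H_{A_k}$. As $L$ is also a quotient of $\widehat V$, this contradicts (iii) or (iv).
\end{proof}

Since $H$ is wild, Theorem~\ref{thm:crit} already shows that $\mu_\bullet(\Lambda)$ is infinite. The dimensions can be computed exactly.

\section{The dimensions}\label{sec:dim}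

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
By Propositions~\ref{prop:mut} and~\ref{prop:S}, $\Lambda_t=\operatorname{End}(T_{3t+1})$ for the tilting complex
\[
T_{3t+1}=\bigoplus_kF(N_t^k)\oplus\bigoplus_kF(N_{t+1}^k)\oplus P_Z\oplus\bigoplus_{i,j}P_{C_{ij}},
\]
and $\dim\Lambda_t=\chi(T_{3t+1},T_{3t+1})$ by (M5). The class $[F(N_t^k)]$ is a combination of the classes $[P_{A_i}]$ and $[P_{B_j}]$; let $\sigma_t$ be the sum of its coefficients. By the triangles induced from \eqref{eq:AR}, $\sigma_t$ does not depend on $k$, and $\sigma_0=\sigma_1=1$, $\sigma_{t+2}=3\sigma_{t+1}-\sigma_t$. By \eqref{eq:cartan}, the symmetric form $\chi$ sees only this sum: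
\[
\chi(F(N_t^k),F(N_{t'}^{k'}))=2\sigma_t\sigma_{t'},\qquad\chi(F(N_t^k),P_Z)=3\sigma_t,\qquad\chi(F(N_t^k),P_{C_{ij}})=\sigma_t .
\]
Put $\ell_t=\sigma_t+\sigma_{t+1}$. Then $\ell_0=2$, $\ell_1=1+2=3$, and $\ell_t$ satisfies the same recurrence. The six moving summands have total coefficient sum $3\ell_t$. They contribute $2(3\ell_t)^2$ among themselves and $2\cdot3\ell_t\cdot(3+9\cdot1)$ with the ten fixed summands. The fixed summands contribute $c(Z,Z)+2\sum c(Z,C_{ij})+\sum c(C_{ij},C_{i'j'})=6+18+9(2+4)=78$, since each $C_{ij}$ has four partners with $i'\ne i$ and $j'\ne j$. The total is $18\ell_t^2+72\ell_t+78$. Finally $\ell_{t+2}-\ell_{t+1}=(\ell_{t+1}-\ell_t)+\ell_{t+1}$, so $\ell_t=2,3,7,18,47,\dots$ increases strictly.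
\end{proof}

For $t=0,1,2$ the formula gives $294$, $456$, $1464$; the first value agrees with part (1). With $\varphi=\frac{1+\sqrt5}2$, the roots of $X^2-3X+1$ are $\varphi^{\pm2}$, and $\ell_t=\varphi^{2t}+\varphi^{-2t}$. So the dimension grows exponentially in the number of mutations.

\begin{corollary}
Over every algebraically closed field there are infinitely many pairwise non-isomorphic symmetric algebras of period exactly $4$ with an infinite mutation class.
\end{corollary}

\begin{proof}
Each $\Lambda_t$ is symmetric and derived equivalent to $\Lambda$. Periodicity and the period are preserved under derived equivalences of selfinjective algebras \cite{ES}, so $\Lambda_t$ has period $4$. Its mutation class contains all $\Lambda_{t'}$ with $t'\ge t$.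
\end{proof}

\begin{thebibliography}{9}

\bibitem{ASS}
Assem, Simson, Skowro\'nski, \emph{Elements of the Representation Theory of Associative Algebras} 1.

\bibitem{dPT}
de la Pe\~na, Takane, \emph{Spectral properties of Coxeter transformations and applications}, Arch. Math. 55 (1990).

\bibitem{ES}
Erdmann, Skowro\'nski, \emph{Periodic algebras}, in: Trends in Representation Theory of Algebras and Related Topics, EMS 2008.

\bibitem{Sk}
Adam Skowyrski, \emph{Iterated mutations of symmetric periodic algebras}, arXiv:2602.17323 (2026).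

\end{thebibliography}
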